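\title{Absolutely continuous lifts of curves over the invariants of a reductive group}

\begin{abstract}
Let $G$ be a complex reductive group, $V$ a finite dimensional rational representation of $G$, and $\sigma:V\to\mathbb C^n$ the map given by homogeneous generators of the algebra of invariants. We prove that every smooth curve in $\sigma(V)=V/\!\!/G$ is the image under $\sigma$ of a locally absolutely continuous curve in $V$ all of whose points have closed orbits. No genericity condition is needed, $G$ may be disconnected, and it suffices that the curve be of class $C^{d-1,1}$, where $d$ is the maximal degree in a minimal system of homogeneous generators. The proof cuts the parameter interval into pieces on which the rescaled curve stays in the chart of one Luna slice, lifts each piece by induction with uniform bounds, and glues the pieces by elements of a maximal compact subgroup.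
\end{abstract}

\section{The lifting problem}\label{sec:intro}

If the coefficients of a monic polynomial depend smoothly on a real parameter, how regularly can its roots be chosen? The coefficients are the basic invariants of the symmetric group $\mathrm S_n$ acting on the vector of roots, so the question asks for a curve in $\mathbb C^n$ with prescribed invariants. In this form it makes sense for any representation of a reductive group.

\subsection*{Setting and result}

Let $G$ be a reductive linear algebraic group over $\mathbb C$, not necessarily connected. Recall that a linear algebraic group over $\mathbb C$ is reductive if and only if all its rational representations are completely reducible. Let $\rho:G\to\mathrm{GL}(V)$ be a rational representation on a finite dimensional complex vector space. The algebra $\mathbb C[V]^G$ of invariant polynomials is finitely generated. Let $\sigma_1,\dots,\sigma_n$ be homogeneous generators of positive degrees $d_1,\dots,d_n$, and put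
\[
\sigma=(\sigma_1,\dots,\sigma_n):V\to\mathbb C^n,\qquad X=\sigma(V).
\]
The set $X$ is Zariski closed and is identified with the categorical quotient $V/\!\!/G$. Every fiber of $\sigma$ contains exactly one closed orbit, so the points of $X$ correspond to the closed orbits. (An orbit is closed in the Zariski topology if and only if it is closed in the classical topology.)

A curve $c$ in $X$, defined on an interval, is called smooth, or of class $C^{q-1,1}_{\mathrm{loc}}$, if it is so as a curve in $\mathbb C^n$; here $C^{q-1,1}_{\mathrm{loc}}$ means $q-1$ times continuously differentiable with locally Lipschitz derivative of order $q-1$. A \emph{lift} of $c$ is a curve $\bar c$ in $V$ such that $\sigma\circ\bar c=c$ and the orbit $G\bar c(t)$ is closed for every $t$. Thus a lift selects, at each time, a point of the closed orbit that $c(t)$ represents. If $\sigma'$ is a second system of generators, then $\sigma'=P\circ\sigma$ and $\sigma=Q\circ\sigma'$ with polynomial maps $P,Q$. The curves $c$ and $P\circ c$ have the same regularity and the same lifts, so nothing depends on the choice of generators.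

For $G=\mathrm S_n$ permuting the coordinates of $\mathbb C^n$, with the elementary symmetric functions as generators, a curve in $X=\mathbb C^n$ is a curve of monic polynomials $z^n+\sum_{j=1}^n(-1)^jc_j(t)z^{n-j}$, and a lift is a parameterization of the roots. There is a genericity condition, called normal nonflatness, which says informally that $c$ does not meet lower dimensional isotropy type strata of $V/\!\!/G$ with infinite order of flatness; for $\mathrm S_n$ it means that no two of the continuously chosen roots meet with infinite order of flatness. It is known that every generic smooth curve has a locally absolutely continuous lift, and that for finite $G$ every continuous lift of a generic smooth curve is locally absolutely continuous. The following question is taken from \cite{LMR}: \emph{does every smooth curve $c:\mathbb R\to V/\!\!/G$, generic or not, have a locally absolutely continuous lift?} The answer is yes, and finite differentiability of $c$ suffices.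

Let $d(G,V)$ be the least integer $d\ge1$ such that $\mathbb C[V]^G$ is generated by homogeneous invariants of degree at most $d$. If $\mathbb C[V]^G=\mathbb C$, then $d(G,V)=1$. Otherwise $d(G,V)$ is the maximal degree $e$ in any minimal system of homogeneous generators, that is, a system from which no member can be omitted. Indeed $d(G,V)\le e$; and if $d(G,V)<e$, then a generator of degree $e$ is a polynomial in invariants of degree less than $e$, hence in the generators of degree less than $e$, and could be omitted.

\begin{theorem}\label{thm:main}
Let $G$ be a reductive linear algebraic group over $\mathbb C$, let $V$ be a finite dimensional rational representation of $G$, and let $d=d(G,V)$. Every curve $c:\mathbb R\to X\subseteq\mathbb C^n$ of class $C^{d-1,1}_{\mathrm{loc}}$, in particular every smooth curve, has a locally absolutely continuous lift $\bar c:\mathbb R\to V$.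
\end{theorem}

\subsection*{What to expect}

Three examples show what the definitions ask for and why the theorem has this form. Let $\mu_m\subseteq\mathbb C^*$ be the group of $m$-th roots of unity, $m\ge2$, acting on $V=\mathbb C$ by multiplication. Then $\sigma(z)=z^m$, $X=\mathbb C$, $d(G,V)=m$, and a lift of $c$ is an $m$-th root of $c$.

\begin{example}[the lift]\label{ex:lift}
For $\mu_m$ and $c(t)=t$, a continuous lift has the form $\zeta t^{1/m}$ with $\zeta\in\mu_m$ on $t>0$. Its derivative is $p$-integrable near $0$ only if $p<m/(m-1)$. So lifts need not be Lipschitz, and no exponent $p>1$ works for all representations at once. Theorem~\ref{thm:main} concerns $p=1$ and claims nothing about larger exponents for a given representation.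
\end{example}

\begin{example}[closed orbits]\label{ex:torus}
Let $G=\mathbb C^*$ act on $\mathbb C^2$ by $\lambda(x,y)=(\lambda x,\lambda^{-1}y)$. Then $\sigma(x,y)=xy$, $X=\mathbb C$ and $d(G,V)=2$. The curve $t\mapsto(c(t),1)$ has invariant $c(t)$ and is as regular as $c$, but it is not a lift if $c$ has a zero: the only closed orbit in $\{xy=0\}$ is the origin. A lift $(x,y)$ of $c(t)=t$ vanishes at $t=0$ and satisfies $\max(|x|,|y|)\ge|t|^{1/2}$, so it is not Lipschitz. The requirement of closed orbits is what makes the problem singular here.
\end{example}

\begin{example}[the curve]\label{ex:bumps}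
Let $\psi:\mathbb R\to[0,1]$ be smooth, with support in $(0,1)$ and $\psi(\frac12)=1$. Place bumps $h_k\psi((t-t_k)/\ell_k)$ on the adjacent intervals $[t_k,t_k+\ell_k]$, $t_k=\sum_{i>k}\ell_i$, where $\sum_k\ell_k<\infty$, and let $c$ be their sum. A lift $\bar c$ for $\mu_m$ has $|\bar c|=c^{1/m}$, and this function has total variation at least $2\sum_kh_k^{1/m}$. If $c\in C^{m-1,1}$, then $h_k\le A\ell_k^m$ for a constant $A$, so $\sum_kh_k^{1/m}\le A^{1/m}\sum_k\ell_k$ converges. This suggests the answer yes, however flat $c$ is at $0$.

The same computation shows that $C^{m-1,\alpha}$ with $0<\alpha<1$ is not enough for $\mu_m$. Take $\ell_k=k^{-m/(m-1+\alpha)}$, which is summable, and $h_k=\ell_k^{m-1+\alpha}=k^{-m}$. For $s\le m-1$ the $s$-th derivative of the $k$-th bump is bounded by $\ell_k^{m-1+\alpha-s}\sup|\psi^{(s)}|\to0$; as the supports are disjoint, the differentiated series converge uniformly and $c\in C^{m-1}$. The derivatives of order $m-1$ of the bumps are $\alpha$-H\"older with the constant $A'$ of $\psi^{(m-1)}$ and vanish at the endpoints of their intervals, so $c^{(m-1)}$ is $\alpha$-H\"older with constant $2A'$. But $\sum_kh_k^{1/m}=\sum_k1/k=\infty$,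 so $|\bar c|$ has unbounded variation near $0$ and $\bar c$ is not absolutely continuous.
\end{example}

\subsection*{Outline of the proof}

After splitting off $V^G$, the origin is the only fixed point of $G$. Near any other point of $X$, Luna's slice theorem replaces $G$ by a proper reductive subgroup, which invites an induction. The curve $c$ may, however, approach $0$ along infinitely many scales, and then the induction hypothesis is applied infinitely often. So we prove a uniform statement: a bound on the $C^{q-1,1}$ norm of $c$ gives a bound on the size and the length of a lift (Proposition~\ref{prop:uniform}).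

Homogeneity turns this into a summation problem. Where $c$ has size about $r$, we rescale it to size about $1$. On a piece of the parameter interval where the rescaled curve stays in one slice chart, induction gives a lift of length at most $Cr$. The pieces must be short enough for this, and long enough that the numbers $r$ have a bounded sum. Section~\ref{sec:roots} proves the analytic estimate behind this balance and settles the cyclic groups, and Section~\ref{sec:cut} constructs the pieces. Section~\ref{sec:cubic} carries out the whole argument by hand for cubic polynomials. Sections~\ref{sec:KN} and~\ref{sec:slice} supply what is needed for a general group: a way of gluing local lifts without loss when $G$ is not compact, and the slice charts. Section~\ref{sec:proof} contains the induction.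

\section{Roots of functions}\label{sec:roots}

We write AC for absolutely continuous. A map $g$ from $[a,b]$ to a finite dimensional space is AC if and only if it has the form $g(t)=g(a)+\int_a^th$ with $h$ integrable; then $g'=h$ almost everywhere, and $\int_a^b|g'|$ is the length of $g$. A map on an open subset of $\mathbb R$ or of $[0,1]$ is locally AC if it is AC on every compact subinterval. For an integer $q\ge1$ and a real or complex valued $f\in C^{q-1,1}([0,1])$ let
\[
\|f\|_q=\max\bigl\{\sup|f|,\ \sup|f'|,\ \dots,\ \sup|f^{(q-1)}|,\ \operatorname{Lip}(f^{(q-1)})\bigr\}.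
\]
By the mean value inequality, each $f^{(s)}$ with $s\le q-1$ has Lipschitz constant at most $\|f\|_q$. Hence $\|f\|_m\le\|f\|_q$ for $m\le q$; also $\|f'\|_{q-1}\le\|f\|_q$ for $q\ge2$. We begin with three elementary tools.

\begin{lemma}[interpolation]\label{lem:interp}
There is a constant $B_q$ with $\|f\|_q\le B_q\bigl(\sup|f|+\operatorname{Lip}(f^{(q-1)})\bigr)$ for all $f\in C^{q-1,1}([0,1])$.
\end{lemma}

\begin{proof}
Let $L=\operatorname{Lip}(f^{(q-1)})$ and let $T$ be the Taylor polynomial of $f$ of degree $q-1$ at $0$. The function $(f-T)^{(q-1)}=f^{(q-1)}-f^{(q-1)}(0)$ is bounded by $L$, and the lower derivatives of $f-T$ vanish at $0$; integrating, $|f^{(s)}-T^{(s)}|\le L$ on $[0,1]$ for $0\le s\le q-1$. Thus $\sup|T|\le\sup|f|+L$. All norms on the space of polynomials of degree less than $q$ are equivalent, so $\sup|T^{(s)}|\le B'_q\sup|T|$, and $\sup|f^{(s)}|\le L+B'_q(\sup|f|+L)$.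
\end{proof}

\begin{lemma}[composition]\label{lem:comp}
Let $Q\subseteq\mathbb C^n$ be convex and let $\Theta$ be a holomorphic function on a neighborhood of $Q$ whose partial derivatives of orders $0,\dots,q$ are bounded by $B$ on $Q$. If $\gamma:[0,1]\to Q$ satisfies $\|\gamma_j\|_q\le R$ for all $j$, then $\|\Theta\circ\gamma\|_q$ is bounded by a constant that depends only on $n,q,B,R$.
\end{lemma}

\begin{proof}
By the chain and product rules, for $0\le s\le q-1$ the $s$-th derivative of $\Theta\circ\gamma$ is a universal linear combination of products of functions $(\partial^\alpha\Theta)\circ\gamma$ with $|\alpha|\le s$ and functions $\gamma_j^{(i)}$ with $i\le s$. The latter are bounded by $R$ and $R$-Lipschitz. The former are bounded by $B$ and $nBR$-Lipschitz, because $Q$ is convex and the first derivatives of $\partial^\alpha\Theta$ are bounded by $B$ on $Q$. Products of bounded Lipschitz functions are bounded and Lipschitz, with constants that depend only on those of the factors.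
\end{proof}

\begin{lemma}[passing through the zero set]\label{lem:zero}
Let $g:[0,1]\to\mathbb C^k$ be continuous, zero on a closed set $E$, and locally AC on $U=[0,1]\setminus E$, with $\int_U|g'|<\infty$. Then $g$ is AC and $\int_0^1|g'|=\int_U|g'|$.
\end{lemma}

\begin{proof}
It suffices to show $g(t)-g(s)=\int_{[s,t]\cap U}g'$ for $s<t$, since then $g$ is the integral of the integrable function that equals $g'$ on $U$ and $0$ on $E$. If $[s,t]\subseteq U$, the formula holds by hypothesis. Otherwise let $e_1\le e_2$ be the first and last points of $E\cap[s,t]$. The formula holds on $[s,e']$ for $s\le e'<e_1$, hence on $[s,e_1]$ by continuity of $g$ and integrability of $g'$; the same argument applies to $[e_2,t]$. Each component of $[e_1,e_2]\cap U$ is an open interval with both endpoints in $E$, so the same limit shows that the integral of $g'$ over it is $0$. Summing over the components gives $\int_{[e_1,e_2]\cap U}g'=0=g(e_2)-g(e_1)$.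
\end{proof}

For $x\in\mathbb R$ let $\varphi_m(x)=\operatorname{sgn}(x)|x|^{1/m}$. Then
\begin{equation}\label{eq:phi}
|\varphi_m(a)-\varphi_m(b)|\le2|a-b|^{1/m}.
\end{equation}
If $a,b$ have the same sign, this follows from the subadditivity of $x\mapsto x^{1/m}$ on $[0,\infty)$; if they have opposite signs, then $|a|,|b|\le|a-b|$.

The next lemma is the analytic core of the paper. It extends the estimate of Example~\ref{ex:bumps} from bumps to arbitrary real functions, which may oscillate near $0$ without returning to $0$. The right intervals are therefore not those between zeros of $f$ but those between zeros of $f'$. On such an interval $J$ the function $f$ is monotone, and by \eqref{eq:phi} the variation of $\varphi_m\circ f$ is at most $2(|J|\sup_J|f'|)^{1/m}$. For $m=2$ and $\|f\|_2\le1$ one has $\sup_J|f'|\le|J|$ as soon as $f'$ vanishes at an endpoint of $J$, and the bound is $2|J|$, which is summable. For larger $m$, the size of $f'$ on $J$ is measured by the variation of $\varphi_{m-1}\circ f'$, and we use induction.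

\begin{lemma}\label{lem:root}
Let $C_1=1$ and $C_m=2C_{m-1}+2$. If $f\in C^{m-1,1}([0,1],\mathbb R)$ and $\|f\|_m\le R$, then $\varphi_m\circ f$ is AC and $\int_0^1|(\varphi_m\circ f)'|\le C_mR^{1/m}$.
\end{lemma}

\begin{proof}
Since $\varphi_m(Rx)=R^{1/m}\varphi_m(x)$, we may take $R=1$. For $m=1$ the function $f$ is $1$-Lipschitz. Let $m\ge2$. As $\|f'\|_{m-1}\le1$, the function $h=\varphi_{m-1}\circ f'$ is AC with $\int_0^1|h'|\le C_{m-1}$ by induction. The function $g=\varphi_m\circ f$ is continuous, and it is $C^1$ on $\{f\ne0\}$ with $|g'|=\frac1m|f|^{\frac1m-1}|f'|$.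

Let $J$ be a component of the relatively open set $\{f'\ne0\}\subseteq[0,1]$, and let $S=\sup_J|f'|\le1$. On $J$ the function $f$ is strictly monotone, and $f(J)$ is an interval with endpoints $a<b$, $b-a\le S|J|$. Changing variables and using \eqref{eq:phi},
\[
\int_{J\cap\{f\ne0\}}|g'|=\int_a^b\tfrac1m|y|^{\frac1m-1}\,dy=\varphi_m(b)-\varphi_m(a)\le2(S|J|)^{1/m}.
\]
If $J=[0,1]$, it is the only component and the bound is at most $2\le C_m$. Otherwise, every component $J$ has an endpoint at which $f'$, and hence $h$, vanishes. Then $S^{1/(m-1)}=\sup_J|h|\le A_J:=\int_J|h'|$, and the weighted arithmetic-geometric mean inequality gives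
\[
2(S|J|)^{1/m}\le2A_J^{\frac{m-1}m}|J|^{\frac1m}\le2(A_J+|J|).
\]
The sum over all $J$ is at most $2C_{m-1}+2=C_m$. Since $g'=0$ on $\{f\ne0\}\cap\{f'=0\}$, we obtain $\int_{\{f\ne0\}}|g'|\le C_m$ in both cases. Lemma~\ref{lem:zero} with $E=f^{-1}(0)$ completes the proof.
\end{proof}

This already gives the uniform form of the theorem for cyclic groups.

\begin{corollary}\label{cor:cyclic}
Let $m\ge2$, $c\in C^{m-1,1}([0,1],\mathbb C)$ and $\|c\|_m\le R$. There is a continuous $s:[0,1]\to\mathbb C$ with $s^m=c$, and every such $s$ is AC with $\int_0^1|s'|\le2C_mR^{1/m}$.
\end{corollary}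

\begin{proof}
Let $U=\{c\ne0\}$. On each component of $U$, an interval, $c$ has a continuous logarithm and hence a continuous $m$-th root. Extended by $0$, the root is continuous because $|s|=|c|^{1/m}$. Any continuous root $s$ is $C^1$ on $U$, with $|s'|=\frac1m|c|^{\frac1m-1}|c'|\le\sum_u\frac1m|c|^{\frac1m-1}|u'|$, where $u$ runs through $\operatorname{Re}c$ and $\operatorname{Im}c$. Where $u\ne0$, the term for $u$ is at most $\frac1m|u|^{\frac1m-1}|u'|=|(\varphi_m\circ u)'|$. Where $u=0$, it vanishes except at the zeros of $u$ with $u'\ne0$, which are isolated and hence countable. So $\int_U|s'|\le2C_mR^{1/m}$ by Lemma~\ref{lem:root}, and Lemma~\ref{lem:zero} applies.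
\end{proof}

\section{Cutting a curve into pieces of almost constant shape}\label{sec:cut}

For a general representation there is no formula for a lift that could be differentiated as in Corollary~\ref{cor:cyclic}. We use Lemma~\ref{lem:root} differently, namely to cut the parameter interval. No group appears in this section. Fix integers $d_1,\dots,d_n\ge1$, $n\ge1$, and for $x\in\mathbb C^n$ and $\lambda>0$ put
\[
\lambda\cdot x=(\lambda^{d_1}x_1,\dots,\lambda^{d_n}x_n),\qquad r(x)=\max_j|x_j|^{1/d_j}.
\]
Then $r$ is continuous, vanishes only at $0$, and $r(\lambda\cdot x)=\lambda r(x)$. When the $d_j$ are the degrees of the generators, $\sigma(\lambda v)=\lambda\cdot\sigma(v)$, so $r(x)$ scales like the norm of a vector over $x$. We think of $r(x)$ as the size of $x\ne0$ and of $r(x)^{-1}\cdot x$ as its shape. For a compact interval $I$ of positive length, let $a_I:[0,1]\to I$ be the increasing affine bijection.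

\begin{proposition}\label{prop:cut}
Let $q\ge\max_jd_j$, $R\ge1$ and $0<\delta\le\frac12$. There is a constant $C_0$, depending only on $d_1,\dots,d_n,q,R,\delta$, with the following property. Let $c\in C^{q-1,1}([0,1],\mathbb C^n)$ with $\|c_j\|_q\le R$ for all $j$, and let $U=\{t:c(t)\ne0\}$. Then every component $J$ of $U$ is a union of non-overlapping compact intervals $I$ of positive length, locally finite in $J$, each with a point $t_I\in I$, such that for $r_I=r(c(t_I))$ and $c_I(u)=r_I^{-1}\cdot c(a_I(u))$, $u\in[0,1]$:
\begin{enumerate}
\item[(a)] $c_I$ takes values in the polydisc $\{x':|x'_j-x_j|\le\delta\text{ for all }j\}$ centered at $x=r_I^{-1}\cdot c(t_I)$, a point with $r(x)=1$;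
\item[(b)] $\frac12r_I\le r(c(t))\le2r_I$ for $t\in I$, and $r_I\le R$;
\item[(c)] $\|c_{I,j}\|_q\le C_0$ for all $j$;
\item[(d)] $\sum_Ir_I\le C_0$, the sum being taken over the intervals in all components.
\end{enumerate}
\end{proposition}

Properties (a)--(c) require short intervals and (d) requires long ones. To reconcile them we measure intervals by a function $\Lambda$ with bounded total increase, and let it increase by about $\varepsilon r_I$ on $I$; then (d) is automatic. For (a), the numbers $\varphi_{d_j}(\operatorname{Re}c_j)$ and $\varphi_{d_j}(\operatorname{Im}c_j)$ scale like $r$ and determine $c$, so $\Lambda$ should dominate their variation; by Lemma~\ref{lem:root} this is affordable. For (c), the length of $I$ must be at most $r_I$, so $\Lambda$ should also dominate $t$.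

\begin{proof}
Let $d=\max_jd_j$ and $\varepsilon=\delta/(3d2^d)$, so that $3\varepsilon\le1$. Write $r(t)=r(c(t))$; then $r(t)\le R$ because $|c_j|\le R$ and $R\ge1$. Let $E=[0,1]\setminus U$ and
\[
\Lambda(t)=t+\sum_{j=1}^n\int_0^t\Bigl(\bigl|(\varphi_{d_j}\circ\operatorname{Re}c_j)'\bigr|+\bigl|(\varphi_{d_j}\circ\operatorname{Im}c_j)'\bigr|\Bigr).
\]
Since $d_j\le q$, we have $\|c_j\|_{d_j}\le R$, and Lemma~\ref{lem:root} shows that $\Lambda$ is continuous and strictly increasing with $\Lambda(0)=0$ and $\Lambda(1)\le1+2R\sum_jC_{d_j}$. For $I=[a,b]$ write $\Lambda(I)=\Lambda(b)-\Lambda(a)\ge|I|$.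

\emph{Step 1. If $I$ is a compact interval, $t_*\in I\cap U$, $\varrho=r(t_*)$ and $\Lambda(I)\le3\varepsilon\varrho$, then $|c_j(t)-c_j(t_*)|\le\delta\varrho^{d_j}$ for all $j$ and $\frac12\varrho\le r(t)\le2\varrho$, for all $t\in I$. In particular $I\subseteq U$.}

Let $m=d_j$, $\alpha=\varphi_m(\operatorname{Re}c_j(t_*))$ and $\beta=\varphi_m(\operatorname{Re}c_j(t))$. Then $|\alpha|\le\varrho$ and $|\alpha-\beta|\le\Lambda(I)\le3\varepsilon\varrho\le\varrho$, so $\alpha,\beta\in[-2\varrho,2\varrho]$. On this interval the inverse function $y\mapsto\operatorname{sgn}(y)|y|^m$ of $\varphi_m$ has Lipschitz constant $m(2\varrho)^{m-1}$. Hence $|\operatorname{Re}c_j(t)-\operatorname{Re}c_j(t_*)|\le3\varepsilon m2^{m-1}\varrho^m$, and the imaginary part satisfies the same bound. The sum of the two bounds is $3\varepsilon m2^m\varrho^m\le\delta\varrho^m$. As $\delta\le\frac12$, we get $|c_j(t)|\le\frac32\varrho^{d_j}$ for all $j$, so $r(t)\le2\varrho$; and for an index $j$ with $|c_j(t_*)|=\varrho^{d_j}$ we get $|c_j(t)|\ge\frac12\varrho^{d_j}$, so $r(t)\ge\frac12\varrho$.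

\emph{Step 2. Every component $J$ of $U$ is a locally finite union of non-overlapping compact intervals $I$ with points $t_I\in I$ such that $\Lambda(I)\le3\varepsilon r_I$, and $\Lambda(I)\ge\varepsilon r_I$ unless $I=[0,1]$.}

Consider the following walk to the right from a point $t_0\in J$. Given $t_k\in J$, let $t_{k+1}>t_k$ be the point with $\Lambda([t_k,t_{k+1}])=\varepsilon r(t_k)$, if there is such a point in $[0,1]$; then $[t_k,t_{k+1}]\subseteq J$ by Step 1. If there is none, then $\Lambda([t_k,1])<\varepsilon r(t_k)$, so $[t_k,1]\subseteq J$ by Step 1, and the walk stops; this happens only if $1\in J$. If the walk never stops, then $\sum_k\varepsilon r(t_k)\le\Lambda(1)$, so $r(t_k)\to0$, the limit of the $t_k$ lies in $E$, and therefore equals $\sup J\notin J$. The walk to the left is the mirror image; it can stop only if $0\in J$.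

If $0,1\notin J$, start at any point of $J$ and walk in both directions. If exactly one of the points $0,1$ lies in $J$, start there and walk away from it. In these cases no walk stops, and the steps cover $J$ and accumulate only at endpoints outside $J$. The steps are the intervals $I$, the point $t_I$ is the endpoint from which the step starts, and $\Lambda(I)=\varepsilon r_I$.

If $J=[0,1]$, walk to the left from $t_0=1$. As $E=\emptyset$, the walk stops at some $t_k$, with $\Lambda([0,t_k])<\varepsilon r(t_k)$. If $k=0$, take the single interval $I=[0,1]$ with $t_I=1$. If $k\ge1$, the remainder $[0,t_k]$ may be too short, and we merge it with the last step: replace $[t_k,t_{k-1}]$ by $I=[0,t_{k-1}]$ with $t_I=t_{k-1}$. Step 1 for $[t_k,t_{k-1}]$ gives $r(t_k)\le2r(t_{k-1})$, so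
\[
\varepsilon r(t_{k-1})\le\Lambda(I)\le\varepsilon r(t_{k-1})+\varepsilon r(t_k)\le3\varepsilon r(t_{k-1}).
\]

\emph{Step 3.} Properties (a) and (b) follow from Step 1 with $t_*=t_I$. If the only interval is $[0,1]$, then $\sum_Ir_I\le R$; otherwise $\sum_Ir_I\le\varepsilon^{-1}\sum_I\Lambda(I)\le\varepsilon^{-1}\Lambda(1)$. This is (d). For (c), note that $c_{I,j}(u)=r_I^{-d_j}c_j(a_I(u))$ and $|I|\le\Lambda(I)\le3\varepsilon r_I\le r_I\le R$. Therefore
\[
\operatorname{Lip}\bigl(c_{I,j}^{(q-1)}\bigr)\le r_I^{-d_j}|I|^qR\le r_I^{\,q-d_j}R\le R^{q},
\]
where $q\ge d_j\ge1$ is used; for $q<d_j$ the factor $r_I^{\,q-d_j}$ would be unbounded as $r_I\to0$. The same direct estimate for the $s$-th derivative gives only $r_I^{\,s-d_j}R$, which is useless for $s<d_j$. But $|c_{I,j}|\le1+\delta\le2$ by (a), and Lemma~\ref{lem:interp} yields $\|c_{I,j}\|_q\le B_q(2+R^q)$.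
\end{proof}

The next statement records how (b) and (d) are used.

\begin{corollary}\label{cor:sum}
In the situation of Proposition~\ref{prop:cut}, let $A>0$ and let $\bar c:U\to\mathbb C^k$ be continuous and AC on each $I$, with $\sup_I|\bar c|\le Ar_I$ and $\int_I|\bar c'|\le Ar_I$. Put $\bar c=0$ on $[0,1]\setminus U$. Then $\bar c$ is AC on $[0,1]$, $\sup|\bar c|\le AR$ and $\int_0^1|\bar c'|\le AC_0$.
\end{corollary}

\begin{proof}
By (b), $|\bar c(t)|\le2Ar(c(t))$ for all $t$, and $r\circ c$ is continuous and vanishes outside $U$; so $\bar c$ is continuous on $[0,1]$. A compact subinterval of $U$ meets finitely many $I$, so $\bar c$ is locally AC on $U$. By (d), $\int_U|\bar c'|\le AC_0$. Apply Lemma~\ref{lem:zero}.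
\end{proof}

The number $\delta$ will come from a covering. If a compact set $\Sigma\subseteq\mathbb C^n$ is covered by open sets $W_1,\dots,W_p$, then
\begin{equation}\label{eq:delta}
\begin{gathered}
\text{there is $\delta\in(0,\tfrac12]$ such that for every $x\in\Sigma$ the closed polydisc}\\
\text{of radius $\delta$ about $x$ is contained in one of the $W_i$.}
\end{gathered}
\end{equation}
Indeed, the maximum over $i$ of the distance from $x$ to $\mathbb C^n\setminus W_i$ in the maximum norm is a positive continuous function of $x\in\Sigma$; take $\delta\le\frac12$ smaller than its minimum.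

\section{The roots of a cubic}\label{sec:cubic}

The smallest case in which the induction is visible is $G=\mathrm S_3$ acting on $V=\{z\in\mathbb C^3:z_1+z_2+z_3=0\}$. The invariants are generated by the elementary symmetric functions of degrees $2$ and $3$, so $X=\mathbb C^2$ with coordinates $x=(x_2,x_3)$ of weights $2,3$, and $d(G,V)=3$. The fiber over $x$ consists of the orderings of the roots of $P_x(z)=z^3+x_2z-x_3$. Let $c=(c_2,c_3)$ with $\|c_2\|_3,\|c_3\|_3\le R$. We construct AC roots with bounds that depend only on $R$; the letter $C$ denotes such bounds.

\emph{Charts.} Let $\Sigma=\{x:r(x)=1\}$, which is compact. The roots sum to $0$, so a triple root occurs only for $x=0$, and for $x\in\Sigma$ the polynomial $P_x$ has a simple root. By the implicit function theorem there is a holomorphic function $w$ on a neighborhood $W$ of $x$ with $P_{x'}(w(x'))=0$; after shrinking $W$, each derivative of $w$ is bounded on $W$. On $W$,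
\[
P_{x'}(z)=(z-w)\bigl(z^2+wz+x_2'+w^2\bigr),
\]
as one sees by expanding and using $w^3+x_2'w=x_3'$. The other two roots are $-\frac w2\pm\sqrt\Delta$ with $\Delta=-x_2'-\frac34w^2$. Cover $\Sigma$ by finitely many such $W$ and choose $\delta$ as in \eqref{eq:delta}.

\emph{Local lifts.} Apply Proposition~\ref{prop:cut} with $q=3$. For each $I$, the curve $c_I$ lies in a polydisc inside one $W$, and Lemma~\ref{lem:comp} gives $\|w\circ c_I\|_3\le C$ and $\|\Delta\circ c_I\|_3\le C$, uniformly because there are finitely many charts. The function $\Delta\circ c_I$ may vanish on a complicated set, where two roots collide. This is the lifting problem for the smaller group $\mathrm S_2\cong\mu_2$, and Corollary~\ref{cor:cyclic} with $m=2$ provides an AC square root $s$ with $|s|\le C$ and $\int_0^1|s'|\le C$. Writing $w$ for $w\circ c_I$, the curve $z_I=(w,-\frac w2+s,-\frac w2-s)$ lifts $c_I$ and has size and length at most $C$. By homogeneity, $r_I\,z_I\circ a_I^{-1}$ lifts $c|_I$ and has size and length at most $Cr_I$.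

\emph{Gluing.} At a common endpoint of two neighboring intervals, the two local lifts are orderings of the same roots and differ by a permutation. Starting from one interval in each component of $U$ and moving outward, we apply a constant permutation to each new local lift so that the values match. Permutations are isometries, so the bounds persist. Corollary~\ref{cor:sum} shows that the result, extended by the triple root $0$, is an AC lift with size and length at most $C$.

For a general group three things change. The factorization of $P_{x'}$ is replaced by a slice at a closed orbit, and $\mathrm S_2$, the stabilizer of a vector with a double root, by the stabilizer $H$ of a point on that orbit. The inequality $2\le3$, which allowed us to apply Corollary~\ref{cor:cyclic} to a function controlled in $\|\cdot\|_3$, becomes the inequality $d(H,N)\le d(G,V)$. Finally, the group elements needed for gluing are in general not isometries. We treat this point first.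

\section{Minimal vectors and gluing}\label{sec:KN}

Suppose two local lifts meet over the same point of $X$. Their values lie in the same closed orbit and differ by some $g\in G$. Multiplying the second lift by $g$ can increase its length by the factor $\|\rho(g)\|$, and along an infinite chain of intervals these factors multiply. The remedy is to move the endpoints of each local lift into a set that meets every closed orbit in a single orbit of a compact group.

Let $K\subseteq G$ be a maximal compact subgroup and let $\mathfrak k\subseteq\mathfrak g$ be the Lie algebras. We use the standard facts that $\mathfrak g=\mathfrak k\oplus i\mathfrak k$ and that every $g\in G$ has a polar decomposition $g=k\exp(\xi)$ with $k\in K$, $\xi\in i\mathfrak k$. Fix a $K$-invariant Hermitian inner product on $V$. Then $K$ acts unitarily, $\mathfrak k$ acts by skew-adjoint operators and $i\mathfrak k$ by self-adjoint operators. Let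
\[
M=\{v\in V:\langle\xi v,v\rangle=0\text{ for all }\xi\in\mathfrak g\}.
\]
This set is stable under scalars, and under $K$ because $\langle\xi kv,kv\rangle=\langle(\operatorname{Ad}(k^{-1})\xi)v,v\rangle$. In Example~\ref{ex:torus}, with $K=S^1$ and the standard inner product, $\langle\xi(x,y),(x,y)\rangle=\xi(|x|^2-|y|^2)$, so $M=\{|x|=|y|\}$. For $\xi\in i\mathfrak k$ and $v\in V$ consider $f(s)=|\exp(s\xi)v|^2$, $s\in\mathbb R$. Since $\xi$ is self-adjoint,
\begin{equation}\label{eq:convex}
f'(s)=2\langle\xi\exp(s\xi)v,\exp(s\xi)v\rangle,\qquad f''(s)=4|\xi\exp(s\xi)v|^2\ge0 .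
\end{equation}
So $f$ is convex, and $f'(s)=0$ whenever $\exp(s\xi)v\in M$. The following facts belong to the theory of Kempf and Ness \cite{KN}; we include the short proofs. By the theorem of Kempf and Ness, the orbit of every $v\in M$ is closed. We do not need this, since all points of $M$ that we use are taken on closed orbits.

\begin{lemma}\label{lem:KN}
\begin{enumerate}
\item[(a)] If $v\in M$, then $|gv|\ge|v|$ for all $g\in G$.
\item[(b)] Every closed orbit meets $M$ in exactly one $K$-orbit.
\item[(c)] If $v\in M$, then $K_v$ is Zariski dense in $G_v$. Consequently $G_v$ is reductive, and in any rational representation of $G_v$ every $K_v$-stable complex subspace is $G_v$-stable.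
\end{enumerate}
\end{lemma}

\begin{proof}
Let $v\in M$, $g=k\exp(\xi)$, and $f$ as in \eqref{eq:convex}; then $f$ is convex, $f'(0)=0$ and $f(1)=|gv|^2$.

(a) The function $f$ has its minimum at $0$, so $|gv|^2=f(1)\ge f(0)=|v|^2$.

(b) A closed orbit contains a vector $w$ of minimal norm. For $\zeta\in\mathfrak g$, the derivative of $|\exp(s\zeta)w|^2$ at $s=0$ is $2\operatorname{Re}\langle\zeta w,w\rangle=0$; applying this also to $i\zeta$ gives $w\in M$. Now let $v$ and $gv$ both lie in $M$. Then $\exp(\xi)v=k^{-1}gv\in M$, so $f'(1)=0=f'(0)$. As $f'$ is nondecreasing, it vanishes on $[0,1]$. Thus $f''(0)=0$, $\xi v=0$ and $gv=kv$.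

(c) Let $gv=v$. Then $f(1)=f(0)$ and $f'(0)=0$, so the convex function $f$ is constant on $[0,1]$. Again $\xi v=0$, hence $kv=v$. Writing $\xi=i\eta$ with $\eta\in\mathfrak k$, we have $\eta v=0$, that is, $\eta\in\mathfrak k_v=\operatorname{Lie}K_v$. So $G_v=K_v\exp(i\mathfrak k_v)$. The Zariski closure $Z$ of $K_v$ is an algebraic subgroup of $G_v$. Its Lie algebra is a complex subspace containing $\mathfrak k_v$, hence $i\mathfrak k_v$, so $Z\supseteq K_v\exp(i\mathfrak k_v)=G_v$. The elements of $G_v$ that preserve a given subspace of a rational representation form a Zariski closed subgroup, which gives the last assertion. A $G_v$-stable subspace has a $K_v$-stable complement, since $K_v$ is compact, and this complement is $G_v$-stable. So all rational representations of $G_v$ are completely reducible.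
\end{proof}

We now move the endpoints of a lift into $M$. The element $\exp(\eta)$ that does this cannot be bounded in terms of the norm of the endpoint: in Example~\ref{ex:torus} the point $(1,\kappa)$, $0<\kappa<1$, is moved to $(\sqrt\kappa,\sqrt\kappa)$ by $\lambda=\sqrt\kappa$. But the path along the hyperbola has length at most $2$, since each coordinate moves monotonically within $[0,1]$. This persists in general. We insert the path into the lift during a time so short that the lift itself hardly moves.

\begin{lemma}\label{lem:ends}
Let $x:[0,1]\to V$ be an AC lift of a curve in $X$, and let $D=\dim V$. There is an AC lift $\tilde x$ of the same curve with $\tilde x(0),\tilde x(1)\in M$ and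
\[
\sup|\tilde x|\le2\sup|x|,\qquad\int_0^1|\tilde x'|\le\int_0^1|x'|+2(2\sqrt D+1)\sup|x| .
\]
\end{lemma}

\begin{proof}
We treat the endpoint $1$ and change $x$ only on $[1-\kappa,1]$ with $\kappa<\frac12$. Let $x_1=x(1)$. If $x_1=0$, then $x_1\in M$ and nothing is to be done. Otherwise, since $Gx_1$ is closed, Lemma~\ref{lem:KN}(b) gives $g=k\exp(\eta)$ with $gx_1\in M$, and then $\exp(\eta)x_1\in M$. By Lemma~\ref{lem:KN}(a), $|\exp(\eta)x_1|\le|x_1|$. Let $p(s)=\exp(s\eta)x_1$ for $s\in[0,1]$. By convexity of $|p|^2$, we have $|p(s)|\le|x_1|$. In an orthonormal basis of eigenvectors of $\eta$, the coordinates of $p(s)$ are $e^{\lambda_is}x_{1,i}$ with $\lambda_i\in\mathbb R$. Each moves monotonically along a ray from the origin, so its length is at most $|p_i(0)|+|p_i(1)|$. By the Cauchy--Schwarz inequality,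
\[
\int_0^1|p'|\le\sum_i\bigl(|p_i(0)|+|p_i(1)|\bigr)\le\sqrt D\bigl(|p(0)|+|p(1)|\bigr)\le2\sqrt D\,|x_1| ,
\]
whatever the size of $\eta$.

Let $s(t)=0$ for $t\le1-\kappa$, let $s$ be affine on $[1-\kappa,1]$ with $s(1)=1$, and put $\tilde x(t)=\exp(s(t)\eta)x(t)$. This curve is AC, as a Lipschitz operator valued function applied to an AC curve. It is a lift of the same curve because $\tilde x(t)\in Gx(t)$, and $\tilde x(1)\in M$. On $[1-\kappa,1]$ consider the error $e(t)=\tilde x(t)-p(s(t))=\exp(s(t)\eta)(x(t)-x_1)$. With $\omega=\sup_{[1-\kappa,1]}|x-x_1|$ and the operator norm $\|\eta\|$, and since $\int s'=1$,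
\[
\sup|e|\le e^{\|\eta\|}\omega,\qquad\int_{1-\kappa}^1|e'|\le\|\eta\|e^{\|\eta\|}\omega+e^{\|\eta\|}\int_{1-\kappa}^1|x'| .
\]
As $\eta$ is fixed, both bounds tend to $0$ with $\kappa$. Choose $\kappa$ so that both are at most $|x_1|$. Then on $[1-\kappa,1]$ we have $|\tilde x|\le2|x_1|$, and $\tilde x$ has length at most $(2\sqrt D+1)|x_1|$ there. The mirror image of this construction on an interval $[0,\kappa']$ with $\kappa'<\frac12$ treats the endpoint $0$, and the two modifications do not interfere.
\end{proof}

\begin{lemma}[gluing]\label{lem:glue}
Let an interval $J$ be a locally finite union of non-overlapping compact intervals $I$ of positive length, let $c:J\to X$ be a curve, and for each $I$ let $x_I$ be an AC lift of $c|_I$ whose values at the endpoints of $I$ lie in $M$. Then there are $k_I\in K$ such that the curves $k_Ix_I$ fit together to a continuous lift of $c$ on $J$. Each $k_Ix_I$ is AC and has the same supremum norm and length as $x_I$.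
\end{lemma}

\begin{proof}
By local finiteness the intervals form a sequence of consecutive intervals, finite or infinite in either direction. Fix one of them with $k_I=1$ and proceed outward. Let $I'$ be the next interval after $I$, with common endpoint $t$, and let $k_I$ be chosen. The vectors $k_Ix_I(t)$ and $x_{I'}(t)$ lie in $M$ and in the unique closed orbit over $c(t)$. By Lemma~\ref{lem:KN}(b) there is $k_{I'}\in K$ with $k_{I'}x_{I'}(t)=k_Ix_I(t)$. The last assertion holds because $K$ acts unitarily.
\end{proof}

\section{Slice charts}\label{sec:slice}

Let $v\in M$ have a closed orbit. Put $H=G_v$, which is reductive by Lemma~\ref{lem:KN}(c), and $N=(\mathfrak gv)^\perp$. The tangent space $\mathfrak gv$ of the orbit is $K_v$-stable, since $k\xi v=(\operatorname{Ad}(k)\xi)v$ for $k\in K_v$. Hence $N$ is $K_v$-stable, and so it is an $H$-stable complement of $\mathfrak gv$ by Lemma~\ref{lem:KN}(c). Let $\tau=(\tau_1,\dots,\tau_l)$ be homogeneous generators of $\mathbb C[N]^H$ of positive degrees, so that $\tau(N)=N/\!\!/H$. The polynomials $y\mapsto\sigma_j(v+y)$ on $N$ are $H$-invariant, because $h(v+y)=v+hy$. So there is a morphism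
\[
\theta:\tau(N)\to X,\qquad\theta(\tau(y))=\sigma(v+y).
\]
A subset $S\subseteq N$ is \emph{saturated} if $S=\tau^{-1}(\tau(S))$. For an $H$-stable $S$, let $G\times_HS$ be the quotient of $G\times S$ by the action $h(g,y)=(gh^{-1},hy)$, with classes $[g,y]$; its closed subsets are the images of the closed $H$-stable subsets of $G\times S$. A morphism of complex varieties is \'etale if and only if it is a local isomorphism of the associated complex analytic spaces.

\begin{theorem}[Luna's slice theorem \cite{Luna}]\label{thm:luna}
There is a saturated Zariski open set $S\subseteq N$ containing $0$ such that $\theta$ is \'etale on the open subset $\tau(S)=S/\!\!/H$ of $\tau(N)$, and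
\[
G\times_HS\to\{(w,z)\in V\times\tau(S):\sigma(w)=\theta(z)\},\qquad[g,y]\mapsto(g(v+y),\tau(y)),
\]
is an isomorphism of $G$-varieties.
\end{theorem}

To transport a curve in $X$ to a curve in $\tau(N)$ with control of derivatives, we need the local inverse of $\theta$ as a holomorphic map on an open subset of the ambient space $\mathbb C^n$.

\begin{lemma}\label{lem:chart}
There are an open neighborhood $W_v$ of $\sigma(v)$ in $\mathbb C^n$ and a holomorphic map $\Theta_v:W_v\to\mathbb C^l$, each of whose partial derivatives of each order, including order $0$, is bounded, such that: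
\begin{enumerate}
\item[(a)] $\Theta_v(X\cap W_v)\subseteq\tau(N)$, and $\Theta_v(\sigma(v+y))=\tau(y)$ for all $y\in N$ near $0$;
\item[(b)] if $x\in X\cap W_v$, $y\in N$ and $\tau(y)=\Theta_v(x)$, then $\sigma(v+y)=x$; if moreover $Hy$ is closed, then $G(v+y)$ is closed.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $\theta$ is \'etale at $0$, there are neighborhoods $A$ of $0$ in $\tau(S)$ and $B$ of $\sigma(v)$ in $X$, open in the classical topology, such that $\theta:A\to B$ is an isomorphism of analytic spaces. The $l$ components of $\theta^{-1}:B\to A\subseteq\mathbb C^l$ are holomorphic functions on $B$. By the definition of the analytic structure of $X\subseteq\mathbb C^n$, near $\sigma(v)$ they are restrictions of holomorphic functions on an open subset of $\mathbb C^n$. This gives $W_v$ with $X\cap W_v\subseteq B$ and $\Theta_v$ with $\Theta_v=\theta^{-1}$ on $X\cap W_v$. Replacing $W_v$ by a relatively compact neighborhood of $\sigma(v)$ makes each derivative bounded. Then $\Theta_v(X\cap W_v)\subseteq A\subseteq\tau(S)$. For $y$ near $0$ we have $\tau(y)\in A$ and $\sigma(v+y)=\theta(\tau(y))\in W_v$, which proves (a).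

In (b), $\tau(y)\in\tau(S)$ and $S$ is saturated, so $y\in S$, and $\sigma(v+y)=\theta(\Theta_v(x))=x$. Let $Hy$ be closed. Then $G\times Hy$ is closed and $H$-stable in $G\times S$, so $G\times_HHy$ is closed in $G\times_HS$. Its image under the isomorphism of Theorem~\ref{thm:luna} is $G(v+y)\times\{\tau(y)\}$, because $g(v+hy)=gh(v+y)$. This set is therefore closed in the closed subset $\sigma^{-1}(x)\times\{\tau(y)\}$ of the target, and so $G(v+y)$ is closed in $\sigma^{-1}(x)$ and in $V$.
\end{proof}

In Example~\ref{ex:torus}, take $v=(1,1)$. Then $H$ is trivial, $\mathfrak gv=\mathbb C(1,-1)$, $N=\mathbb C(1,1)$, and with the coordinate $\tau(s,s)=s$ we get $\theta(s)=(1+s)^2$ and $\Theta_v(x)=\sqrt x-1$ near $x=1$. For the cubic and $v=(-2a,a,a)$ with $a\ne0$, we have $H=\mathrm S_2$, $N=V$, $\tau(y)=(y_1,\frac14(y_2-y_3)^2)$ and $\Theta_v=(w+2a,\Delta)$.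

The induction cannot afford to lose derivatives: the curve is controlled only in $\|\cdot\|_q$, and the induction hypothesis for $(H,N)$ requires $q\ge d(H,N)$. The next lemma shows that this holds whenever $q\ge d(G,V)$.

\begin{lemma}\label{lem:degree}
$d(H,N)\le d(G,V)$.
\end{lemma}

\begin{proof}
Let $d=d(G,V)$, and take $\sigma$ with all $d_j\le d$. The polynomials $F_j(y)=\sigma_j(v+y)-\sigma_j(v)$ are $H$-invariant, vanish at $0$, and have degree at most $d$; their homogeneous components are $H$-invariant since $H$ acts linearly. Let $\tau_i$ have degree $e>d$. By Lemma~\ref{lem:chart}(a), $\Theta_v(\sigma(v))=0$, so the $i$-th component of $\Theta_v$ has a power series $\sum_{|\alpha|\ge1}a_\alpha(x-\sigma(v))^\alpha$, and $\tau_i(y)=\sum_{|\alpha|\ge1}a_\alpha F(y)^\alpha$ for $y$ near $0$. Compare the homogeneous components of degree $e$ in $y$. The terms with $|\alpha|>e$ contribute nothing, since $F(0)=0$, and the terms with $|\alpha|=1$ contribute nothing, since $\deg F_j\le d<e$. For $2\le|\alpha|\le e$, the degree $e$ component of $F^\alpha$ is a sum of products of at least two homogeneous invariants of positive degree, each of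 degree less than $e$. So $\tau_i$ is a polynomial in invariants of degree less than $e$, hence in the $\tau_k$ of degree less than $e$. By induction on $e$, all $\tau_i$ are polynomials in the $\tau_k$ of degree at most $d$.
\end{proof}

\section{The uniform estimate and the proof of the theorem}\label{sec:proof}

\begin{proposition}\label{prop:uniform}
Let $G$ be reductive, $V$ a rational representation with a Hermitian norm $|\cdot|$, and $\sigma$ a system of homogeneous generators of $\mathbb C[V]^G$ of positive degrees. Let $q\ge d(G,V)$ and $R\ge1$. There is a constant $C$, depending only on these data, such that every $c\in C^{q-1,1}([0,1],\mathbb C^n)$ with values in $X$ and $\|c_j\|_q\le R$ for all $j$ has an AC lift $\bar c$ with $\sup|\bar c|\le C$ and $\int_0^1|\bar c'|\le C$.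
\end{proposition}

\begin{proof}
We use induction on the pair $(\dim G,|G/G^0|)$ in the lexicographic order, where $G^0$ is the identity component. The second entry is needed because a stabilizer may have the same dimension as $G$, as for finite groups. Assume the statement for all reductive groups with a smaller pair, all their representations and all admissible $q,R$. The letter $C$ denotes constants that do not depend on $c$ or on the interval $I$ below; they may change from line to line.

\emph{Free choices.} Two norms on $V$ are equivalent, so the norm affects only $C$. If $\sigma'=P\circ\sigma$ is another system of generators, then $c$ and $P\circ c$ have the same lifts, and Lemma~\ref{lem:comp}, applied on the polydisc of radius $R$ about $0$, bounds the components of $P\circ c$ in $\|\cdot\|_q$ in terms of $P,q,R$. So it suffices to prove the statement, for all $R$, for one norm and one system.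

\emph{Reduction to $V^G=0$.} Write $V=V^G\oplus V'$ with $V'$ a $G$-stable complement; then $(V')^G=0$ and $\mathbb C[V]^G=\mathbb C[V^G]\otimes\mathbb C[V']^G$. Restriction to $V'$ is a surjective graded homomorphism $\mathbb C[V]^G\to\mathbb C[V']^G$, so $d(G,V')\le d(G,V)\le q$. As generators take linear coordinates on $V^G$ together with generators for $V'$, and write $c=(c^0,c^1)$ accordingly, with $c^0$ a curve in $V^G$. Since $q\ge1$, the components of $c^0$ are bounded by $R$ and $R$-Lipschitz. If $\bar c^{\,1}$ is a lift of $c^1$ to $V'$, then $(c^0,\bar c^{\,1})$ is a lift of $c$, because $G(v^0,v')=\{v^0\}\times Gv'$. If $\mathbb C[V']^G=\mathbb C$, we take $\bar c^{\,1}=0$ and are done; this covers the trivial group, where the induction starts. So we may assume that $V^G=0$ and $n\ge1$. We take $\sigma$ with all $d_j\le d(G,V)\le q$, and the $K$-invariant norm of Section~\ref{sec:KN}.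

\emph{Charts.} The set $\Sigma=\{x\in X:r(x)=1\}$ is compact. For each $x\in\Sigma$, Lemma~\ref{lem:KN}(b) gives a point $v\in M$ on the closed orbit over $x$, and $v\ne0$ because $x\ne0$. The sets $W_v$ of Lemma~\ref{lem:chart} cover $\Sigma$. Choose a finite subcover $W_{v_1},\dots,W_{v_p}$ and $\delta$ as in \eqref{eq:delta}. These choices depend only on the representation. Let $H_i,N_i,\tau^{(i)}$ be the slice data at $v_i$. Since $V^G=0$ and $v_i\ne0$, the reductive group $H_i$ is a proper closed subgroup of $G$. Either $\dim H_i<\dim G$, or $H_i^0=G^0$ and $|H_i/H_i^0|<|G/G^0|$. So the induction hypothesis holds for $(H_i,N_i)$, and it holds with the same $q$, since $q\ge d(G,V)\ge d(H_i,N_i)$ by Lemma~\ref{lem:degree}.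

\emph{Local lifts.} Apply Proposition~\ref{prop:cut} to $c$, and let $I$ be one of the intervals. The scaling $\lambda\cdot x$ preserves $X$, because $\lambda\cdot\sigma(w)=\sigma(\lambda w)$. So $c_I$ is a curve in $X$, and by (a) it lies in the polydisc of radius $\delta$ about the point $r_I^{-1}\cdot c(t_I)\in\Sigma$, which is contained in some $W_{v_i}$. By (c) and Lemma~\ref{lem:comp}, the components of $\Theta_{v_i}\circ c_I$ satisfy $\|\cdot\|_q\le R'$ with $R'\ge1$ independent of $c$ and $I$, and by Lemma~\ref{lem:chart}(a) this curve lies in $\tau^{(i)}(N_i)$. The induction hypothesis gives an AC curve $y:[0,1]\to N_i$ with $\tau^{(i)}\circ y=\Theta_{v_i}\circ c_I$, closed $H_i$-orbits, $\sup|y|\le C$ and $\int_0^1|y'|\le C$. The constant is uniform because there are only $p$ slices. By Lemma~\ref{lem:chart}(b), $v_i+y$ is an AC lift of $c_I$ to $V$. Lemma~\ref{lem:ends} turns it into an AC lift $x_I$ of $c_I$ with $x_I(0),x_I(1)\in M$, $\sup|x_I|\le C$ and $\int_0^1|x_I'|\le C$. Put $\bar c_I=r_I\,x_I\circ a_I^{-1}$ on $I$. Then $\sigma\circ\bar c_I=r_I\cdot(c_I\circ a_I^{-1})=c|_I$. The orbits of the values are closed, since scalars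 commute with $G$, and the values at the endpoints of $I$ lie in $M$, which is stable under scalars. Length is invariant under the reparameterization $a_I$, so
\[
\sup_I|\bar c_I|\le Cr_I,\qquad\int_I|\bar c_I'|\le Cr_I .
\]

\emph{Gluing.} Lemma~\ref{lem:glue}, applied in each component of $U=\{c\ne0\}$, yields a continuous lift $\bar c$ of $c|_U$ that is AC on each $I$ and satisfies the same two bounds. Put $\bar c=0$ outside $U$; this is a lift there, because $\{0\}$ is a closed orbit and $\sigma(0)=0$. By Corollary~\ref{cor:sum}, $\bar c$ is AC on $[0,1]$, with $\sup|\bar c|\le CR$ and $\int_0^1|\bar c'|\le CC_0$.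
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $c:\mathbb R\to X$ be of class $C^{d-1,1}_{\mathrm{loc}}$ with $d=d(G,V)$. For each $k\in\mathbb Z$ the components of $u\mapsto c(k+u)$, $u\in[0,1]$, have finite norm $\|\cdot\|_d$. Proposition~\ref{prop:uniform} with $q=d$ gives an AC lift of $c|_{[k,k+1]}$, and by Lemma~\ref{lem:ends} we may assume that its values at $k$ and $k+1$ lie in $M$. Lemma~\ref{lem:glue} with $J=\mathbb R$ gives a continuous lift $\bar c:\mathbb R\to V$ that is AC on each $[k,k+1]$, hence locally AC. A smooth curve is of class $C^{d-1,1}_{\mathrm{loc}}$ for every $d$.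
\end{proof}

\begin{thebibliography}{9}

\bibitem{KN}
Kempf and Ness, \emph{The length of vectors in representation spaces}, Lecture Notes in Mathematics 732.

\bibitem{LMR}
Mark Losik, Peter W. Michor, Armin Rainer, \emph{A generalization of Puiseux's theorem and lifting curves over invariants}, arXiv:0904.2068 (2009).

\bibitem{Luna}
Luna, \emph{Slices \'etales}, 1973.

\end{thebibliography}
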